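# Bounded average stretch onto every half of the cube

## The guess that wild halves force long stretch, and small cases

Write $\{0,1\}^n$ for the Boolean cube, $x+e_i$ for $x$ with its $i$-th bit flipped, and $\mathsf{dist}$ for Hamming distance. For a map $\phi$ from $\{0,1\}^n$ into a cube, the **average stretch** is
$$\mathsf{avgStretch}(\phi)=\mathbb E_{x\in\{0,1\}^n,\,i\in[n]}\big[\mathsf{dist}(\phi(x),\phi(x+e_i))\big],$$
with $x$ and $i$ uniform and independent. A set $A\subset\{0,1\}^{n+1}$ has density $1/2$ if $|A|=2^n$, and then there are bijections $\phi:\{0,1\}^n\to A$. The question, from Shravas Rao and Igor Shinkar, "On Lipschitz Bijections between Boolean Functions", arXiv:1501.03016 (2015), is whether there are sets $A=A_n$ of density $1/2$ for which every bijection has $\mathsf{avgStretch}(\phi)=\omega(1)$ as $n\to\infty$.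

The first guess is yes. A half of the cube can be as unstructured as one likes, and a map that treats neighbors coherently seems too much to ask. Let us test this.

*$n=1$.* The set $A$ has two points, and the stretch is their distance, $1$ or $2$.

*$n=2$.* Here $A$ has four points in $\{0,1\}^3$, and a bijection arranges them on a 4-cycle; the average stretch is a quarter of the sum of the four distances along the cycle. There are three cyclic arrangements, and each of the six pairs of points is adjacent in exactly two of them. In each coordinate, if $t$ of the four points have a $1$, then $t(4-t)\le4$ pairs differ, so the six distances sum to at most $12$. The mean cycle sum is thus at most $2\cdot12/3=8$, and some bijection has average stretch at most $2$.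

*Parity.* If $A$ is the set of even-weight vectors in $\{0,1\}^{n+1}$, distinct points are at distance at least $2$, so every bijection has average stretch at least $2$. The map $x\mapsto(x,\sum x_i)$ attains $2$.

*Graphs.* If $A=\{(x,f(x))\}$ for a function $f:\{0,1\}^n\to\{0,1\}$, however wild, then $x\mapsto(x,f(x))$ has stretch at most $2$.

*Majority.* Let $n$ be even and $A=\{v\in\{0,1\}^{n+1}:|v|\ge\frac n2+1\}$. Exactly one of $v,\bar v$ lies in $A$, so a natural bijection is $\phi(x)=(x,0)$ if $|x|\ge\frac n2+1$, and $\phi(x)=(\bar x,1)$ otherwise. If $x$ and $x+e_i$ fall under the same rule, the distance of their images is $1$. If they do not, one has weight $\frac n2$ and the other $\frac n2+1$; then $\bar x$ and $x+e_i$ agree only at $i$, and the distance is $(n-1)+1=n$. The fraction of crossing pairs $(x,i)$ is $\frac{2\binom n{n/2}\frac n2}{n2^n}=\binom n{n/2}2^{-n}$, so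
$$\mathsf{avgStretch}(\phi)=1+(n-1)\binom n{n/2}2^{-n},$$
which is of order $\sqrt n$. (For $n=2$ it is $\frac32$. This is best possible there: in a 4-cycle through $111,110,101,011$ the two steps at $111$ have length $1$ and the other two have length $2$.)

Majority seems to support the guess, but only one map was tested. The guess is wrong.

> **Theorem.** There is an absolute constant $C$ and, for each integer $k\ge1$, a number $n_0(k)$ such that for all $n\ge n_0(k)$ and every $A\subset\{0,1\}^{n+k}$ with $|A|=2^n$ there is a bijection $\phi:\{0,1\}^n\to A$ with $\mathsf{avgStretch}(\phi)\le Ck$.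

The question is the case $k=1$. There, for $n<n_0(1)$, trivially $\mathsf{avgStretch}\le n+1\le n_0(1)$. So $\sup_n\sup_A\min_\phi\mathsf{avgStretch}(\phi)<\infty$, and no sequence $A_n$ as in the question exists. By parity, a bound of constant order is optimal and the constant must be at least $2$.

**Conventions.** $N=n+k$ and $n\ge k$, so $N\le2n$. "For $n$ large" means $n\ge n_0(k)$; finitely many such requirements are made, each depending on $k$ only. The target cube is written $\{\pm1\}^N$, with bit $y$ corresponding to the sign $(-1)^y$; $A\subset\{\pm1\}^N$ has $2^n$ points, and $\mu_A$ is uniform on $A$. $Q=[-1,1]^N$ is the solid cube. $h$ is binary entropy in bits. For a vector $z$, $z_{-i}$ is $z$ without coordinate $i$, and $z_U=(z_j)_{j\in U}$.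

## Rounding by Birkhoff's theorem, and the displacement barrier $\sqrt n$

For probability laws $\mu,\nu$ on $\{\pm1\}^N$, let $W_1(\mu,\nu)$ be the minimum of $\mathbb E\,\mathsf{dist}(u,v)$ over couplings with $u\sim\mu$, $v\sim\nu$. It is a metric, and by Kantorovich–Rubinstein duality it equals $\max_f(\mathbb E_\mu f-\mathbb E_\nu f)$ over functions $f$ that are 1-Lipschitz for $\mathsf{dist}$. The next lemma frees us from bijectivity: it suffices to find a map of small stretch whose law is close to $\mu_A$.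

**Lemma 1 (rounding).** Let $\Gamma:\{0,1\}^n\to\{\pm1\}^N$ be any map and $\nu$ the law of $\Gamma(x)$ for uniform $x$. There is a bijection $\phi:\{0,1\}^n\to A$ with $\mathbb E_x\mathsf{dist}(\Gamma(x),\phi(x))\le W_1(\nu,\mu_A)$. Consequently
$$\mathsf{avgStretch}(\phi)\le\mathsf{avgStretch}(\Gamma)+2W_1(\nu,\mu_A).\tag{1}$$

*Proof.* Let $\varpi$ be an optimal coupling of $\nu$ and $\mu_A$, and put $\mathcal M(x,a)=\varpi(a\,|\,\Gamma(x))$ for $x\in\{0,1\}^n$, $a\in A$. This $2^n\times2^n$ matrix has row sums $1$. Its column sums are $\sum_x\varpi(a|\Gamma(x))=2^n\sum_v\nu(v)\varpi(a|v)=2^n\mu_A(a)=1$. By Birkhoff's theorem a doubly stochastic matrix is a convex combination of permutation matrices, here matrices of bijections. The linear functional $2^{-n}\sum_{x,a}\mathcal M(x,a)\,\mathsf{dist}(\Gamma(x),a)$ equals $W_1(\nu,\mu_A)$, so one of these bijections has a value at most $W_1(\nu,\mu_A)$. For (1), use the triangle inequality through $\Gamma(x)$ and $\Gamma(x+e_i)$, and note that $x+e_i$ is also uniform.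 $\square$

The sensible first attempt is $\Gamma(x)=(x,\mathbf 1)$, which pads $x$ (in signs) by $k$ ones and has stretch $1$. Its law is at $W_1$-distance $k/2$ from uniform on $\{\pm1\}^N$. To compare uniform with $\mu_A$, couple coordinate by coordinate: given the past, $a_j=1$ has probability $\pi_j=\mu_A(a_j=1|a_{<j})$, and it can be coupled with a fair sign so that they differ with probability $|\pi_j-\frac12|$. By Pinsker's inequality this is at most $\sqrt{D_j/2}$, where $D_j$ is the relative entropy in nats of the two-point law with parameter $\pi_j$ with respect to the fair one. By Cauchy–Schwarz and the chain rule, $W_1({\rm unif},\mu_A)\le\sqrt{\tfrac N2\,\mathbb E\sum_jD_j}=\sqrt{Nk\ln2/2}$, as $\mu_A$ has relative entropy $k\ln 2$. So (1) gives average stretch $O(\sqrt{kn})$ for $n\ge k$.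

The attempt stops exactly here. Take $A$ to be majority ($k=1$, $n$ even), in 0/1 notation, and $X=|u|-\frac N2$ for uniform $u\in\{0,1\}^N$. For $v$ uniform on $A$, $|v|-\frac N2$ has the law of $|X|$. Since $\mathbb EX^2=\frac N4$ and $\mathbb EX^4=\frac{3N^2-2N}{16}\le\frac{3N^2}{16}$, Hölder's inequality gives $\mathbb E|X|\ge(\mathbb EX^2)^{3/2}(\mathbb EX^4)^{-1/2}\ge\frac{\sqrt N}{2\sqrt3}$. Weight is 1-Lipschitz and padding $x$ by a zero bit gives mean weight $\frac n2$. So every bijection $\phi$ onto $A$ moves the padded point by at least $\sqrt N/(2\sqrt3)$ on average. Displacement of order $\sqrt n$ is unavoidable, and the triangle inequality throws away the only thing that can save us: neighbors may be displaced in nearly the same way. We must control the change of a map under a change of one coordinate directly.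

The plan is as follows. We take the optimal transport map $T$ from the solid cube $Q$ to $A$ for quadratic cost. Its law is exactly $\mu_A$. An entropy count, combined with convex geometry of its cells, shows that changing one coordinate changes $T$ by $O(k)$ on average. Then $Q$ is replaced by $\{0,1\}^n$ in two moves: a passage to finitely many (about $10N^2$) bits, and a random sparse linear map from $n$ bits into these. Lemma 1 finishes.

## Transport from the solid cube: at most one break per line

**Step 1: construction of $T$.** The aim is a map $T:Q\to A$ that takes every value with probability $2^{-n}$ and has cells cut out by very special hyperplanes. Let $z$ be uniform in $Q$ and, for $\lambda\in\mathbb R^A$,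
$$\Psi(\lambda)=\mathbb E\max_{a\in A}(\langle a,z\rangle+\lambda_a)-2^{-n}\sum_a\lambda_a .$$
$\Psi$ is convex and does not change if a constant is added to all $\lambda_a$. On the hyperplane $\sum\lambda_a=0$ we have $\Psi(\lambda)\ge\max_a\lambda_a-N$, because $|\langle a,z\rangle|\le N$; there $\max_a\lambda_a\to\infty$ as $|\lambda|\to\infty$, so $\Psi$ is coercive and has a global minimizer $\lambda$. Ties $\langle a-a',z\rangle=\lambda_{a'}-\lambda_a$ with $a\neq a'$ are null sets. So the maximizer $T(z):=\arg\max_a(\langle a,z\rangle+\lambda_a)$ is defined for a.e. $z$, and by dominated convergence $\Psi$ is differentiable with $\partial_{\lambda_a}\Psi=P(T=a)-2^{-n}$. At the minimizer this vanishes: $P(T=a)=2^{-n}$ for every $a\in A$. The closed cell of $a$ is $C_a=\{z\in Q:\langle a-a',z\rangle\ge\lambda_{a'}-\lambda_a\ \forall a'\}$.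

**Step 2: behavior on axis-parallel lines.** The aim is to see what changing one coordinate can do. Fix $i$ and a generic $z_{-i}$. Among $a\in A$ with $a_i=1$ (resp. $-1$), the maximizer $a^+$ (resp. $a^-$) of $\langle a,z\rangle+\lambda_a$, if any such $a$ exists, is unique for a.e. $z_{-i}$ and does not depend on $z_i$, since $z_i$ enters all these expressions through the same term $\pm z_i$. The best value is $z_i$ plus a function of $z_{-i}$ on the plus side, and $-z_i$ plus a function of $z_{-i}$ on the minus side. So on the line either $T$ is constant, or there is a *break* $\tau_i=\tau_i(z_{-i})\in(-1,1)$ with $T=a^-$ for $z_i<\tau_i$ and $T=a^+$ for $z_i>\tau_i$. Put $\mathrm{Str}_i(z_{-i})=\mathsf{dist}(a^+,a^-)$ if there is a break and $0$ otherwise. Changing only $z_i$ changes $T$ by at most $\mathrm{Str}_i$. The quantity to be bounded is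
$$W=\mathbb E\sum_{i=1}^N\mathrm{Str}_i .$$

*Two examples.* If $A=\{a:a_N=1\}$, then $T(z)=(\mathrm{sgn}\,z_1,\dots,\mathrm{sgn}\,z_{N-1},1)$, all breaks are at $0$, and $W=N-1$. If $N=2$ and $A=\{(1,1),(-1,-1)\}$, then $\lambda=0$ by symmetry, $T(z)=(s,s)$ with $s=\mathrm{sgn}(z_1+z_2)$, the break is $\tau_1=-z_2$, and $W=2+2=4$.

## The entropy budget of $T$

*Recall.* For a discrete variable $T$, $H(T|Y)$ is conditional entropy and $I(T;Y|Z)=H(T|Z)-H(T|Y,Z)$. In general $I(X;Y)$ is the relative entropy of the joint law with respect to the product of the marginals, $I(X;Y|Z)$ is the average over $Z$ of the mutual information under the conditional law, and the chain rule is $I(X;Y,Z)=I(X;Z)+I(X;Y|Z)$. Bits are used here.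

**Step 3: nearly every coordinate carries nearly one bit.** $T$ has $n=N-k$ bits of entropy, and each of the $N$ coordinates can deliver at most one bit, because a line sees at most two values. So the total loss is only $k$. The aim is to turn this into two inequalities. For $i\notin U$ let $J_i(U)=I(T;z_i|z_U)=H(T|z_U)-H(T|z_{U\cup i})$. Let $V'$ be disjoint from $U\cup\{i\}$. Expand $I(z_i;T,z_{V'}|z_U)$ by the chain rule in both orders. Since $I(z_i;z_{V'}|z_U)=0$ by independence,
$$J_i(U\cup V')=I(z_i;T,z_{V'}|z_U)=J_i(U)+I(z_i;z_{V'}|T,z_U).\tag{2}$$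
So $J_i$ is nondecreasing in $U$. As $T$ is a function of $z$ and takes at most two values on a line, $J_i(U)\le J_i([N]\setminus i)=H(T|z_{-i})\le1$.

Take a uniformly random permutation $\varsigma$ of $[N]$ and put $a_l=\mathbb E[1-J_{\varsigma_l}(\{\varsigma_1,\dots,\varsigma_{l-1}\})]\ge0$. By the chain rule the $J$'s along a permutation sum to $H(T)=n$, so $\sum_{l=1}^Na_l=N-n=k$. By monotonicity $J_{\varsigma_{l+1}}(\{\varsigma_1,\dots,\varsigma_l\})\ge J_{\varsigma_{l+1}}(\{\varsigma_1,\dots,\varsigma_{l-1}\})$, and $(\varsigma_1,\dots,\varsigma_{l-1},\varsigma_{l+1})$ has the law of $(\varsigma_1,\dots,\varsigma_l)$. So $a_{l+1}\le a_l$, hence $l\,a_l\le a_1+\dots+a_l\le k$.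

With $l=N$, the set in question is all of $[N]$ but one point, and
$$\sum_i(1-H(T|z_{-i}))=Na_N\le k.\tag{3}$$
Next let $u=\lfloor N/2\rfloor$, $d=N-u\le u+1$, let $U$ be a uniformly random $u$-subset and $V=[N]\setminus U$. By (2) with $V'=V\setminus i$,
$$\kappa(U):=\sum_{i\in V}I(z_i;z_{V\setminus i}|T,z_U)=\sum_{i\in V}\big(J_i([N]\setminus i)-J_i(U)\big)\le\sum_{i\in V}(1-J_i(U)),$$
and averaging over $U$,
$$\mathbb E_U\,\kappa(U)\le d\,a_{u+1}\le\frac{dk}{u+1}\le k.\tag{4}$$

Inequality (4) says that given $T$ and half of the coordinates, the other half are nearly independent. Conditioning on half matters: with $U=\emptyset$ the same computation gives only $Na_1\le Nk$, a factor $N$ too much.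

In the two examples above: for the subcube, $H(T|z_{-i})=1$ for $i<N$ and $0$ for $i=N$, so (3) is an equality with $k=1$. For the pair, $H(T|z_{-1})=\mathbb E\,h(\frac{1-z_2}2)=\int_0^1h=\frac1{2\ln2}<0.73$, and the left side of (3) is $2(1-\frac1{2\ln2})<1$.

## Facets of up-closed polytopes

In coordinates $y_j=a_jz_j$ the cell $C_a$ will be a polytope of the following kind. This section sets up exact formulas that express what axis-parallel lines, and rays from a corner, see of its facets.

Let $\mathcal R$ be a family of distinct nonempty subsets of $[d]$ and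
$$C=\Big\{y\in[-1,1]^d:\ \sum_{i\in R}y_i\ge c_R\ \ \forall R\in\mathcal R\Big\},\qquad\mathrm{vol}(C)>0 .$$
$C$ is convex and *up-closed*: raising coordinates within the cube keeps a point in $C$. So $\mathbf 1\in C$. Let $y$ be uniform on $C$, with law $P$. The section of $C$ in direction $i$ through $y$ is $[\theta_i,1]$ with
$$\theta_i=\theta_i(y_{-i})=\max\Big(-1,\ \max_{R\ni i}\big(c_R-\textstyle\sum_{R\setminus i}y_j\big)\Big).$$
Put $\ell_i=1-\theta_i$. The density of $y_{-i}$ is $\ell_i/\mathrm{vol}(C)$, so $\theta_i<1$ a.s., and given $y_{-i}$, $y_i$ is uniform on $[\theta_i,1]$. Let $b^{(i)}$ be $y$ with $y_i$ replaced by $\theta_i$.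

Let $F_R$ be the set of $b\in C$ with $\sum_Rb_i=c_R$, no other constraint of $\mathcal R$ active, and all $b_j>-1$. These sets are disjoint. Let $w_R$ be the measure on $F_R$ equal to $\mathrm{vol}(C)^{-1}$ times Lebesgue measure of the projection that omits a coordinate $i\in R$. The choice of $i\in R$ is irrelevant: on $\{\sum_Ry=c_R\}$, passing from one omitted coordinate to another is an affine change of variables of determinant $\pm1$. For $i\in R$ the set $\{b\in F_R:b_i=1\}$ is $w_R$-null. If $|R|\ge2$, omit another coordinate of $R$ and see a hyperplane. If $R=\{i\}$, nonemptiness would force $c_R=1$, hence $\mathrm{vol}(C)=0$.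

**Step 4: lines.** The aim is to express line averages as facet integrals. Suppose $\theta_i>-1$. Then for a.e. $y_{-i}$, $b^{(i)}\in F_R$ for a unique $R=:R_i\ni i$. Indeed some constraint containing $i$ is active at $b^{(i)}$. If two constraints $R\ne R'$ containing $i$ were active, then $c_R-\sum_{R\setminus i}y_j=c_{R'}-\sum_{R'\setminus i}y_j$ with $R\setminus i\neq R'\setminus i$, so $y_{-i}$ would lie on one of finitely many hyperplanes; the same holds if a constraint $R'\not\ni i$ were active. And $b_j=y_j>-1$ a.s. for $j\ne i$. Conversely, every $b\in F_R$ with $i\in R$ and $b_i<1$ arises in this way: $\theta_i(b_{-i})\ge c_R-\sum_{R\setminus i}b_j=b_i$, and $b\in C$ gives $\theta_i(b_{-i})\le b_i$, so $\theta_i(b_{-i})=b_i>-1$. Integrating against the density $\ell_i/\mathrm{vol}(C)$, with $\ell_i=1-b_i$ on the facet, we get for measurable $g\ge0$, which may depend on the pair $(b,R)$,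
$$\mathbb E\big[g(b^{(i)})1_{\theta_i>-1}\big]=\sum_{R\ni i}\int(1-b_i)\,g\,dw_R,\tag{5}$$
$$\mathbb E\big[g(b^{(i)})1_{\theta_i>-1}/\ell_i\big]=\sum_{R\ni i}\int g\,dw_R.\tag{6}$$

**Step 5: rays from the corner $\mathbf 1$.** The aim is a second way of reaching the facets. Let $b^{\rm rad}$ be the last point of $C$ on the ray from $\mathbf 1$ through $y$, and write $y=\mathbf 1-e^{-s}(\mathbf 1-b^{\rm rad})$, $s\ge0$. In polar coordinates about $\mathbf 1$, shrinking a cone of rays by a factor $r$ multiplies volume by $r^d$. So $e^{-s}$ has density $d\,r^{d-1}$ on $[0,1]$, that is, $s\sim\mathrm{Exp}(d)$ with mean $1/d$, and $s$ is independent of $b^{\rm rad}$. On $F_R$ we have $\sum_R(1-b_i)=|R|-c_R>0$, for otherwise $C\subset\{\sum_Ry\ge|R|\}$ would be null. So moving beyond $b\in F_R$ along its ray strictly decreases $\sum_Ry_i$, and $b$ is the last point of its ray. The cone with apex $\mathbf 1$ over a piece of $F_R$ has height $\sum_R(1-b_i)/\sqrt{|R|}$, and the area element is $\sqrt{|R|}\,\mathrm{vol}(C)\,dw_R$,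 because projecting along a coordinate of $R$ multiplies area by $1/\sqrt{|R|}$. The cone volume formula gives
$$\mathbb E\big[g(b^{\rm rad})1_{b^{\rm rad}\in\bigcup_RF_R}\big]=\frac1d\sum_R\int\Big(\sum_{i\in R}(1-b_i)\Big)g\,dw_R.\tag{7}$$

*Example.* Let $d=2$ and $C=\{y_1+y_2\ge0\}$, the cell of $(1,1)$ in the second example. The area is $2$, the one facet is $\{(t,-t):-1<t<1\}$, and $dw=\frac12dt$. With $g=1$, (5) for $i=1$ reads $1=\int_{-1}^1(1-t)\frac12dt$, and (7) reads $1=\frac12\int_{-1}^12\cdot\frac12dt$. Both hold.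

## Facet points with many low coordinates are rare

*Recall.* For relative entropy $D$ in nats, Donsker–Varadhan says $\mathbb E_Pf\le D(P\|\Pi)+\ln\mathbb E_\Pi e^f$.

**Lemma 2.** Let $\alpha=e^{-5}/2$ and $\kappa=\sum_iI(y_i;y_{-i})$ (bits), and for $b\in F_R$ let $m(b)=\#\{i\in R:b_i\le\frac12\}$. Then
$$\sum_R\int m^2\,dw_R\le\frac{8d}\alpha(2\kappa+1).$$

In the triangle above, $m=2$ for $|t|\le\frac12$ and $m=1$ otherwise, so the left side is $\frac12(4+1)=\frac52$.

The idea is a dichotomy, read in terms of quantiles. At a facet point, the low coordinates $b_i$ may sit at high quantiles of the marginals. Then $\theta_i$ varies much with $y_{-i}$, which costs mutual information. Or many of them sit at low quantiles; then points $y$ slightly inside, on the same ray, have too many coordinates of low quantile at once, which is unlikely for a nearly independent vector.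

*Proof.* Assume $\kappa<\infty$. Let $F_i$ be the distribution function of $y_i$: $F_i(v)=\mathbb E\big[(v-\theta_i)_+/(1-\theta_i)\big]$ for $v\le1$. It is continuous.

**Step 6: $I(y_i;y_{-i})\ge\mathbb E[F_i(\theta_i(y_{-i}))]$.** This prices high quantiles. Let $Y_0,Y_1$ be independent copies of $y_{-i}$, $B$ an independent fair bit and, given these, $X$ uniform on $[\theta_i(Y_B),1]$. Then $(X,Y_B)$ has the law of $(y_i,y_{-i})$, and given $Y_B$, $X$ is independent of $(B,Y_0,Y_1)$. So
$$I(y_i;y_{-i})=I(X;Y_B)=I(X;B,Y_0,Y_1)\ge I(X;B|Y_0,Y_1).$$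
Let $\theta_{\min}\le\theta_{\max}$ be the two values $\theta_i(Y_0),\theta_i(Y_1)$ in order. Given $Y_0,Y_1$: if $X<\theta_{\max}$, then $B$ is determined (it points to the smaller $\theta$); otherwise the remaining entropy of $B$ is at most $1$. So
$$I(X;B|Y_0,Y_1)\ge P(X<\theta_{\max})=\mathbb E\,\frac12\,\frac{\theta_{\max}-\theta_{\min}}{1-\theta_{\min}}=\mathbb E\frac{(\theta_i(Y_1)-\theta_i(Y_0))_+}{1-\theta_i(Y_0)}=\mathbb E\,F_i(\theta_i(Y_1)).$$
The second equality is symmetry in $Y_0,Y_1$; the last one averages over $Y_0$ first.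

**Step 7: quantiles move slowly along rays.** If $y_i=1-e^{-s}(1-b_i)$ with $s\ge0$, then $F_i(y_i)\le F_i(b_i)+s$. To see this, take $\theta<1$. If $\theta\le b_i$, put $r=\frac{b_i-\theta}{1-\theta}$; then $\frac{y_i-\theta}{1-\theta}=1-e^{-s}(1-r)=r+(1-e^{-s})(1-r)\le r+s$. If $b_i<\theta<y_i$, then $\frac{y_i-\theta}{1-\theta}=1-\frac{1-y_i}{1-\theta}\le1-\frac{1-y_i}{1-b_i}=1-e^{-s}\le s$. If $\theta\ge y_i$, the positive part is $0$. Average over $\theta=\theta_i$.

**Step 8: the dichotomy and case $\mathcal A$.** Let $b\in F_R$ with $m=m(b)\ge1$ and $R_g=\{i\in R:b_i\le\frac12\}$. Say $b\in\mathcal A$ if at least $m/2$ indices $i\in R_g$ have $F_i(b_i)\ge\frac{\alpha m}{2d}$, and $b\in\mathcal B$ otherwise. In case $\mathcal A$, since $1-b_i\ge\frac12$ on $R_g$,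
$$\sum_{i\in R}(1-b_i)F_i(b_i)\ge\frac12\cdot\frac m2\cdot\frac{\alpha m}{2d}=\frac{\alpha m^2}{8d}.$$
By (5) with $g=F_i(b_i)$, summed over $i$, and Step 6, $\sum_R\int\sum_{i\in R}(1-b_i)F_i(b_i)\,dw_R\le\sum_i\mathbb E\,F_i(\theta_i)\le\kappa$. So $\sum_R\int_{\mathcal A}m^2\,dw_R\le\frac{8d}\alpha\kappa$.

**Step 9: case $\mathcal B$.** Here we pass from facet points to interior points by the radial formula. As $\sum_R(1-b_i)\ge m/2$, (7) with $g=m1_{\mathcal B}$ gives
$$\sum_R\int_{\mathcal B}m^2\,dw_R\le2d\,\mathbb E\big[m(b^{\rm rad})1_{\mathcal B}(b^{\rm rad})\big].$$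
Let $f(y)=\max\{m\in\{0,\dots,d\}:\#\{i:F_i(y_i)\le\alpha m/d\}\ge m/2\}$. Suppose $b^{\rm rad}\in\mathcal B$, with $m=m(b^{\rm rad})$, and $s\le\frac{\alpha m}{2d}$. More than $m/2$ indices have $F_i(b_i)<\frac{\alpha m}{2d}$, and by Step 7 they have $F_i(y_i)\le\frac{\alpha m}d$; so $f(y)\ge m$. Since $P(s\le\frac{\alpha m}{2d})=1-e^{-\alpha m/2}\ge1-e^{-\alpha/2}\ge\frac\alpha4$ and $s$ is independent of $b^{\rm rad}$, we get $\mathbb E_Pf\ge\frac\alpha4\mathbb E[m(b^{\rm rad})1_{\mathcal B}]$. Hence $\sum_R\int_{\mathcal B}m^2dw_R\le\frac{8d}\alpha\mathbb E_Pf$.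

It remains to bound $\mathbb E_Pf$. Let $\Pi$ be the product of the marginals of $P$. Then $D(P\|\Pi)=\sum_jI(y_j;y_{<j})\le\kappa$ in bits, so $\mathbb E_Pf\le\kappa\ln2+\ln\mathbb E_\Pi e^f$. Under $\Pi$ the $F_i(y_i)$ are independent and uniform on $[0,1]$. So for $m\ge1$ and $r=\lceil m/2\rceil$, using $\binom dr\le(ed/r)^r$ and $m\le2r$,
$$\Pi(f=m)\le\binom dr\Big(\frac{\alpha m}d\Big)^r\le\Big(\frac{e\alpha m}r\Big)^r\le(2e\alpha)^r=e^{-4r}\le e^{-2m}.$$
Hence $\mathbb E_\Pi e^f\le1+\sum_{m\ge1}e^{-m}=1+\frac1{e-1}<e^{1/2}$, and $\sum_R\int_{\mathcal B}m^2dw_R\le\frac{8d}\alpha(\kappa\ln2+\frac12)$. Add the two cases. $\square$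

## The total stretch of $T$ is at most $C_1kN$

**Step 10: $W$ as a facet integral.** The aim is to write $W$ so that Lemma 2 applies. Fix $a\in A$ and set $y_j=a_jz_j$. For $a'\in A\setminus a$ with difference set $S$, $\langle a-a',z\rangle=2\sum_Sy_j$. So $C_a$ becomes $\{y\in Q:\sum_Sy_j\ge c_S\ \forall S\}$ with $c_S=(\lambda_{a'}-\lambda_a)/2$. Distinct $a'$ give distinct nonempty $S$, and the volume is positive since $P(T=a)>0$. So it is a polytope as above with $d=N$, and given $T=a$, $y$ is uniform on it. If $\theta_i>-1$, then almost surely a single constraint $S_i\ni i$ is active at $b^{(i)}$. Just beyond this point along the line only that constraint fails, so there $T=a'$ with difference set $S_i$; hence $|S_i|=\mathrm{Str}_i$. If $\theta_i=-1$, the whole line lies in the cell and $\mathrm{Str}_i=0$.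

Write $\langle g\rangle=2^{-n}\sum_a\sum_S\int g\,dw_S^a$, and for $b\in F_S$ let $N_g=\#\{j\in S:b_j\le\frac12\}$ (good indices) and $N_b=|S|-N_g$ (bad indices). By (5) with $g=|S|$, and $1-b_i\le2$ for good and $1-b_i<\frac12$ for bad indices,
$$W=\Big\langle|S|\sum_{i\in S}(1-b_i)\Big\rangle\le\big\langle(N_g+N_b)(2N_g+\tfrac12N_b)\big\rangle\le2\langle N_g^2\rangle+\tfrac52N\langle N_b\rangle.$$
The last step holds because $\frac52N_gN_b+\frac12N_b^2\le\frac52N_b(N_g+N_b)\le\frac52NN_b$.

**Step 11: bad indices.** They correspond to breaks far from the middle, which (3) makes rare. By (6), $\langle N_b\rangle=\sum_j\mathbb E[1_{\theta_j>1/2}/\ell_j]$. On a $j$-line with break $\tau$, the side $z_j>\tau$ has $\theta=\tau$, $\ell=1-\tau$; the side $z_j<\tau$, where $y_j=-z_j$, has $\theta=-\tau$, $\ell=1+\tau$. Each side has conditional probability $\frac\ell2$ and contributes $\frac\ell2\cdot\frac1\ell1_{\theta>1/2}$, in total $\frac12 1_{|\tau|>1/2}$. Now $H(T|z_{-j})=\mathbb E[h(\frac{1+\tau_j}2)1_{\rm break}]$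 and $1-h(\frac14)>\frac16$, so (3) gives $\sum_jP({\rm break},|\tau_j|>\frac12)\le6k$. So $\langle N_b\rangle\le3k$.

**Step 12: good indices.** Here we condition on half of the coordinates, in order to use (4). Let $U,V,d$ be as in Step 3 and $N_{g,V}=\#\{j\in S\cap V:b_j\le\frac12\}$. For a fixed facet point, $\mathbb E_VN_{g,V}^2\ge(\frac dNN_g)^2\ge\frac14N_g^2$. By (6),
$$\langle N_{g,V}^2\rangle=\Big\langle\sum_{i\in S\cap V}1_{b_i\le1/2}\,N_{g,V}\Big\rangle=\sum_{i\in V}\mathbb E\big[1_{-1<\theta_i\le1/2}\,N_{g,V}(b^{(i)})/\ell_i\big].$$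
Condition on $T=a$ and $z_U$. Then $y_V$ is uniform on a section $C'$ of the cell, which almost surely has positive volume. It is a polytope as above in dimension $d$. Its constraint sets are the nonempty traces $R=S\cap V$, each with the largest of the bounds $c_S-\sum_{S\cap U}y_j$ among all $S$ with that trace; constraints with empty trace hold because the section is nonempty. Lines in directions $i\in V$ and their hit points are the same in $C'$ and $C_a$. Almost surely only $S_i$ is active in $C_a$ at $b^{(i)}$, so in $C'$ the trace $S_i\cap V$ is active there and no other trace is. Hence $N_{g,V}(b^{(i)})$ equals $m(b^{(i)})$ computed in $C'$. By (6) in $C'$, the conditional expectation of the right side is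
$$\sum_R\int\sum_{i\in R}1_{b_i\le1/2}\,m\,dw'_R=\sum_R\int m^2\,dw'_R\le\frac{8d}\alpha(2\kappa'+1)$$
by Lemma 2. Here $\kappa'=\kappa'(T,z_U)$ is the sum $\sum_{i\in V}I(y_i;y_{V\setminus i})$ under the conditional law, and it has mean $\kappa(U)$, since given $T=a$ the passage from $z$ to $y$ only changes signs. Averaging over $U$ and using (4), $2k+1\le3k$ and $d\le N$,
$$\langle N_g^2\rangle\le4\cdot\frac{8d}\alpha(2k+1)\le\frac{96}\alpha kN .$$
Together with Steps 10 and 11,
$$W\le C_1kN,\qquad C_1=\tfrac{192}\alpha+\tfrac{15}2\ \text{ absolute}.\tag{8}$$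

So a change of one coordinate changes $T$ by $O(k)$ on average. What remains is to feed $T$ from $\{0,1\}^n$.

## $T$ seldom changes many signs

Let $\mathrm{fl}(z)=\#\{j:T_j\ne\mathrm{sgn}\,z_j\}$ and
$$\mathfrak c(z,a)=\sum_j|z_j|1_{a_j\ne\mathrm{sgn}z_j}=\tfrac12\Big(\sum_j|z_j|-\langle a,z\rangle\Big).$$
We shall need later that no value of the discretized $T$ is taken too often when only sign bits vary. This follows if $T$ stays near the sign vector. Averages give too little for this, so we want a tail bound, and it comes from optimality of $T$ together with a cheap coupling.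

*Recall.* In nats, $D$ satisfies the chain rule, decreases under maps (data processing), and $D(\mathrm{Ber}(\pi)\|\mathrm{Ber}(\frac12))\ge2(\pi-\frac12)^2$ (Pinsker). Write $\mathrm{kl}(r\|x)=D(\mathrm{Ber}(r)\|\mathrm{Ber}(x))$.

**Lemma 3.** If $m$ is a law on $Q$ with finite relative entropy $D_1$ (nats) with respect to uniform, and $\nu$ is a law on $\{\pm1\}^N$ with relative entropy $D_2$ (nats) with respect to uniform, then some coupling has $\mathbb E\,\mathfrak c\le8D_1+4D_2$.

*Proof.* Couple coordinate by coordinate. Given the past $(z_{<j},a_{<j})$, let $z_j$ have the law $f$ that $m$ prescribes given $z_{<j}$; it has no atoms. Let $\pi=\nu(a_j=1|a_{<j})$, choose $\tau\in[-1,1]$ with $f(z_j>\tau)=\pi$, and set $a_j=1$ iff $z_j>\tau$. Given the past, $z_j$ depends on $z_{<j}$ only, and the conditional probability of $a_j=1$ depends on $a_{<j}$ only, so the marginals are $m$ and $\nu$.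

Let $I$ be the interval between $0$ and $\tau$, $\pi'=f(z_j>0)$, $r=f(I)=|\pi-\pi'|$, and let $x=|\tau|/2\le\frac12$ be the uniform mass of $I$. A cost at $j$ arises only if $z_j\in I$, so its expectation given the past is at most $|\tau|r$.

If $|\tau|\le4r$, the cost is at most $4r^2$, and by Pinsker and data processing $r^2\le2(\pi-\frac12)^2+2(\pi'-\frac12)^2\le D(\mathrm{Ber}(\pi)\|\mathrm{Ber}(\frac12))+D(f\|\mathrm{unif})$.

If $|\tau|>4r$, then $r<\frac x2$, so $D(f\|\mathrm{unif})\ge\mathrm{kl}(r\|x)\ge\mathrm{kl}(\frac x2\|x)$. With $\ln v\ge1-\frac1v$ we have $\ln\frac{1-x/2}{1-x}\ge\frac{x/2}{1-x/2}$, so $\mathrm{kl}(\frac x2\|x)\ge-\frac x2\ln2+\frac x2\ge\frac x8$. The cost is at most $2xr\le x^2\le\frac x2\le4D(f\|\mathrm{unif})$.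

In both cases the cost at $j$ is at most $8D(f\|\mathrm{unif})+4D(\mathrm{Ber}(\pi)\|\mathrm{Ber}(\frac12))$. Take expectations and sum by the chain rule. $\square$

**Step 13: exponential tail of the cost.** First, $T$ minimizes $\mathbb E\,\mathfrak c$ among couplings $(z,a)$ of the uniform law on $Q$ and $\mu_A$: for any coupling,
$$\mathbb E\langle a,z\rangle\le\mathbb E\max_{a'}(\langle a',z\rangle+\lambda_{a'})-\mathbb E\lambda_a=\mathbb E\langle T,z\rangle,$$
as $a$ and $T$ have the same law. Let $B=\{\mathfrak c(z,T(z))\ge r\}$ and suppose $\delta=P(B)>0$. Replacing the coupling on $B$ by any coupling of the laws of $z|B$ and $T(z)|B$ gives again a coupling of uniform and $\mu_A$, so it cannot decrease the cost. These two laws have densities at most $1/\delta$ and $2^k/\delta$ with respect to uniform, so by Lemma 3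
$$r\le\mathbb E[\mathfrak c(z,T)|B]\le8\ln\tfrac1\delta+4\ln\tfrac{2^k}\delta,\qquad\text{i.e.}\qquad P(\mathfrak c\ge r)\le2^{k/3}e^{-r/12}.$$

**Step 14: from cost to number of flips.** Let $M=\lceil N^{0.7}\rceil$. If $\mathrm{fl}\ge M$, then either at least $M/2$ coordinates have $|z_j|\le\frac M{8N}$, or $\mathfrak c\ge\frac M2\cdot\frac M{8N}$. The number of such coordinates is binomial with mean $M/8$, and the Chernoff bound $P(\mathrm{Bin}\ge t)\le(e\,\mathbb E/t)^t$ bounds the first event by $(e/4)^{M/2}$. Since $M^2/N\ge N^{0.4}$, for $n$ large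
$$P(\mathrm{fl}\ge M)\le(e/4)^{M/2}+2^{k/3}e^{-M^2/192N}\le\tfrac12e^{-N^{0.3}}.\tag{9}$$

## From the solid cube to bits

**Step 15: binary expansion.** The aim is to replace $Q$ by a bit space while keeping law and stretch. Let $L_0=10N$ and $\mathfrak B=\{(j,r):1\le j\le N,\ 0\le r\le L_0\}$. For $y\in\mathbb F_2^{\mathfrak B}$ and $\xi\in[0,1]^N$ put
$$z_j(y,\xi)=(-1)^{y_{j0}}\Big(\sum_{r=1}^{L_0}2^{-r}y_{jr}+2^{-L_0}\xi_j\Big).$$
For uniform independent $y,\xi$, $z(y,\xi)$ is uniform in $Q$. The box of $y$ is $\{z(y,\xi):\xi\in[0,1]^N\}$. If it meets no hyperplane $\langle a-a',z\rangle=\lambda_{a'}-\lambda_a$ ($a\neq a'\in A$), then $T$ is defined and constant on it, the box being connected. Call $y$ *bad* if its box meets such a hyperplane, or if it does not but the constant value of $T$ differs from the sign vector $((-1)^{y_{j0}})_j$ in more than $M$ places; for a.e. $z$ in the box this number of places is $\mathrm{fl}(z)$.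

A box meeting a hyperplane lies in the slab $|\langle a-a',z\rangle-(\lambda_{a'}-\lambda_a)|\le2N2^{-L_0}$. Condition on all coordinates but one with coefficient $\pm2$: that coordinate must lie in an interval of length $2N2^{-L_0}$, and its density is $\frac12$, so the slab has probability at most $N2^{-L_0}$. With (9), for $n$ large,
$$\eta:=P(y\text{ bad})\le4^NN2^{-10N}+\tfrac12e^{-N^{0.3}}\le e^{-N^{0.3}}.$$
Define $G(y)=T|_{\rm box}$ if $y$ is not bad, and $G(y)=((-1)^{y_{j0}})_j$ if it is. Let $\mu'$ be the law of $G(y)$ for uniform $y$. For $n$ large we have three properties.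

(i) $W_1(\mu',\mu_A)\le N\eta\le1$, and $\mu'(a)\le2^{-n}+2^{-N}\le2^{k+1}2^{-N}$ for all $a$. For the first, couple $G(y)$ with $T(z(y,\xi))$; they differ only if $y$ is bad. For the second, $G(y)=a$ requires $T=a$ or that the sign vector is $a$.

(ii) $G(y)$ differs from $((-1)^{y_{j0}})_j$ in at most $M$ places.

(iii) Put $\mathrm{Inf}_{\mathfrak b}=\mathbb E\,\mathsf{dist}(G(y),G(y+e_{\mathfrak b}))$ for $\mathfrak b\in\mathfrak B$. Then $\sum_{\mathfrak b}\mathrm{Inf}_{\mathfrak b}\le2W+2N\eta|\mathfrak B|\le2C_1kN+1$. Indeed $\mathrm{Inf}_{\mathfrak b}\le\mathbb E\,\mathsf{dist}(T(z(y,\xi)),T(z(y+e_{\mathfrak b},\xi)))+2N\eta$, because $y$ and $y+e_{\mathfrak b}$ are each bad with probability $\eta$. For $\mathfrak b=(j,0)$ only $z_j$ changes, and the expectation is at most $\mathbb E\,\mathrm{Str}_j$. For $\mathfrak b=(j,r)$ with $r\ge1$, $z_j$ moves by $2^{-r}$, so $T$ changes only if there is a break with $|z_j-\tau_j|\le2^{-r}$. As $z_j$ is independent of $z_{-j}$ and has density $\frac12$, this has conditional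 probability at most $2^{-r}$, and the expectation is at most $2^{-r}\mathbb E\,\mathrm{Str}_j$. Sum over $r\ge0$ and $j$; since $|\mathfrak B|=N(10N+1)$, we have $2N\eta|\mathfrak B|\le1$ for $n$ large.

**Step 16: sign bits and the rest.** Split $\mathfrak B=\mathfrak B_\sigma\cup\mathfrak B_\beta$ with $\mathfrak B_\sigma=\{(j,0):j\le n\}$, and accordingly $y=(\sigma,\beta)$ and $w=(w_\sigma,w_\beta)$, $w_\sigma\in\mathbb F_2^n$. By (ii), if $G(\sigma,\beta)=a$ then $\sigma$ differs from the first $n$ bits of $a$ in at most $M$ places. So for fixed $\beta$ and $a$,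
$$\#\{\sigma:G(\sigma,\beta)=a\}\le\sum_{i\le M}\binom ni\le\Lambda:=(n+1)^M .$$

## A random sparse linear map into the bit space

$G$ has the right law and small total influence, but it takes $|\mathfrak B|$ bits and we have $n$. Freezing the bits $\beta$ is no remedy: with $N=2$ and $A=\{(1,1),(-1,-1)\}$, fixing $|z_1|=\frac12$ and $z_2=0.9$ makes $T$ constant. Instead we use $x\mapsto\Theta x+y_0$ with a random matrix $\Theta$ over $\mathbb F_2$ and a random shift. If all entries of $\Theta$ were fair bits, the law would come out well, but each row of $\Theta$ would have $n/2$ ones on average, each $\mathrm{Inf}_{\mathfrak b}$ would be paid $n/2$ times, and the resulting bound on the stretch would be too large by a factor of order $n$. So $\Theta$ must be sparse.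

**Step 17: definition of $\Gamma$.** Let $p=200$. Let $P_1,\dots,P_{11}$ be uniform $n\times n$ permutation matrices, and let $j_s(i)$ ($i\le n$, $s\le p$) and $i_s(\mathfrak b)$ ($\mathfrak b\in\mathfrak B_\beta$, $s\le11$) be uniform in $[n]$, all independent. Define the $\mathfrak B\times[n]$ matrix $\Theta$ over $\mathbb F_2$ by
$$\Theta^{\sf T}w=\sum_{s=1}^{11}P_sw_\sigma+\mathcal Sw_\sigma+u(w_\beta),$$
$$(\mathcal Sw_\sigma)_i=\sum_{s=1}^p(w_\sigma)_{j_s(i)},\qquad u(w_\beta)=\sum_{\mathfrak b\in\mathfrak B_\beta}w_{\mathfrak b}\sum_{s=1}^{11}e_{i_s(\mathfrak b)}.$$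
Let $y_0$ be uniform in $\mathbb F_2^{\mathfrak B}$, independent of $\Theta$, and put $\Gamma(x)=G(\Theta x+y_0)$ for $x\in\mathbb F_2^n$.

The parts have separate duties. $\mathcal S$ gives independent coordinates, and so kernel probabilities close to $2^{-n}$ for typical $w_\sigma$. It is weak at the two ends. For a single bit, $P(\mathcal Se_j=0)=\big(\frac{1+(1-2/n)^p}2\big)^n\to e^{-p}$, a constant, while we shall need errors that are polynomially small; the permutations and the 11 points per bit in $u$ provide these. And $\mathcal S\mathbf 1=p\mathbf 1=0$ since $p$ is even; as $11$ is odd, the permutations give $\sum_sP_s\mathbf 1=\mathbf 1\ne0$.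

**Step 18: the stretch of $\Gamma$.** $\Theta(x+e_i)+y_0$ arises from $\Theta x+y_0$ by flipping, one after another, the bits $\mathfrak b$ with $\Theta_{\mathfrak bi}=1$. Given $\Theta$, all intermediate points are uniform because of $y_0$, so $\mathbb E_{y_0}\mathsf{dist}(\Gamma(x),\Gamma(x+e_i))\le\sum_{\mathfrak b:\Theta_{\mathfrak bi}=1}\mathrm{Inf}_{\mathfrak b}$. The expected number of $i$ with $\Theta_{\mathfrak bi}=1$ is at most $11+p=211$ for $\mathfrak b\in\mathfrak B_\sigma$ (there are $pn$ uniform indices $j_s(i)$, of which $p$ on average hit $\mathfrak b$), and at most $11$ for $\mathfrak b\in\mathfrak B_\beta$. With (iii),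
$$\mathbb E_{\Theta,y_0}\sum_{i=1}^n\mathbb E_x\,\mathsf{dist}(\Gamma(x),\Gamma(x+e_i))\le211(2C_1kN+1).\tag{10}$$

## Fourier mass of the error in the law of $\Gamma$

*Recall.* For $S\subset[N]$ let $\chi_S(a)=\prod_{j\in S}a_j$. A function $\varphi$ on $\mathbb F_2^{\mathfrak B}$ has coefficients $\hat\varphi(w)=\mathbb E_y\varphi(y)(-1)^{w\cdot y}$, with $\varphi(y)=\sum_w\hat\varphi(w)(-1)^{w\cdot y}$ and $\sum_w\hat\varphi(w)^2=\mathbb E\varphi^2$ (Parseval). Two uniform points $y,y'$ are $\rho$-correlated if $\mathbb E[(-1)^{w\cdot y+w'\cdot y'}]=\rho^{|w|}1_{w=w'}$, and $T_\rho$ is the operator with multipliers $\rho^{|w|}$. The Bonami–Beckner inequality gives $\|T_\rho f\|_{1+1/\rho}\le\|f\|_{1+\rho}$ for $0<\rho\le1$.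

**Step 19: an exact formula.** Let $\nu$ be the law of $\Gamma(x)$ for uniform $x$, given $\Theta,y_0$, and let $\varphi_S=\chi_S\circ G$. Expanding $\varphi_S(\Theta x+y_0)$ and averaging over $x$,
$$\hat\nu(S):=\mathbb E_x\chi_S(\Gamma(x))=\sum_{w:\Theta^{\sf T}w=0}\hat\varphi_S(w)(-1)^{w\cdot y_0},\qquad\hat\mu'(S):=\mathbb E_{\mu'}\chi_S=\hat\varphi_S(0).$$
Subtract, square, and average first over $y_0$, which kills the cross terms, then over $\Theta$:
$$\Delta(t):=\mathbb E_{\Theta,y_0}\sum_Se^{-t|S|}|\hat\nu(S)-\hat\mu'(S)|^2=\sum_{w\ne0}\pi(w)K_t(w),\tag{11}$$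
where $\pi(w)=P(\Theta^{\sf T}w=0)$ and $K_t(w)=\sum_Se^{-t|S|}\hat\varphi_S(w)^2$. For $w\ne0$ we have $\hat\varphi_\emptyset(w)=0$, so only $|S|\ge1$ matters and
$$\Delta(t)\le e^{-(t-t')}\Delta(t')\qquad(t\ge t'\ge0).\tag{12}$$
For comparison: with $\pi(w)=2^{-n}$ for all $w\ne0$, (11) and (K1) below would give $\Delta(t)\le2^k\big(\frac{1+e^{-t}}2\big)^N$. We shall reach this up to a factor $2$ and a term of order $n^{-4}$.

**Step 20: three bounds for sums of $K_t$.** They will be paired with different bounds for $\pi$. Let $p_t(a,a')=2^{-N}\sum_Se^{-t|S|}\chi_S(a)\chi_S(a')=\prod_j\frac{1+e^{-t}a_ja'_j}2$, the noise kernel on $\{\pm1\}^N$; it is nonnegative, symmetric and stochastic. Let $t\ge0$.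

(K1) $\sum_wK_t(w)=(1+e^{-t})^N$, since $\sum_w\hat\varphi_S(w)^2=1$ for each $S$.

(K2) For $1\le s\le N$: $\sum_{|w|=s}K_t(w)\le4^{k+1}(4N/s)^s$. For $\rho\in(0,1]$ and $\rho$-correlated uniform $y,y'$,
$$\sum_w\rho^{|w|}K_t(w)=\sum_Se^{-t|S|}\mathbb E\,\varphi_S(y)\varphi_S(y')=2^N\sum_{a,a'}p_t(a,a')P(G(y)=a,G(y')=a').$$
By Hölder with exponents $1+\rho$ and $1+\frac1\rho$, and Bonami–Beckner, applied to the indicators of $G=a$ and $G=a'$, the probability is at most $(\mu'(a)\mu'(a'))^{1/(1+\rho)}\le4^{k+1}2^{-2N/(1+\rho)}$, by (i). As $\sum_{a,a'}p_t(a,a')=2^N$, the total is at most $4^{k+1}2^{2N\rho/(1+\rho)}\le4^{k+1}4^{N\rho}$. Take $\rho=s/N$ and divide by $\rho^s$.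

(K3) For each $w_\sigma$: $\sum_{w_\beta}K_t(w_\sigma,w_\beta)\le2^k\Lambda$. By Parseval in $\beta$, the sum equals
$$2^N\mathbb E_\beta\mathbb E_{\sigma,\sigma'}\,p_t(G(\sigma,\beta),G(\sigma',\beta))(-1)^{w_\sigma\cdot(\sigma+\sigma')}\le2^N\mathbb E_\beta\sum_{a,a'}p_t(a,a')P_\beta(a)P_\beta(a'),$$
where $P_\beta(a)=P_\sigma(G(\sigma,\beta)=a)\le2^{-n}\Lambda$ by Step 16. As $p_t$ is a contraction on $\ell^2$, this is at most $2^N\mathbb E_\beta\sum_aP_\beta(a)^2\le2^N2^{-n}\Lambda=2^k\Lambda$.

## Kernel probabilities of the sparse map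

**Step 21: two bounds for $\pi(w)$.** Let $l=|w_\sigma|$, $\gamma=l/n$, $\mathsf k=|w_\beta|$, $g=\sum_sP_sw_\sigma+u(w_\beta)$ and $\omega=(1-2\gamma)^p$, which is nonnegative as $p$ is even. Each coordinate of $\mathcal Sw_\sigma$ is a sum of $p$ independent bits that are $1$ with probability $\gamma$. So the coordinates are i.i.d., equal to $0$ with probability $\frac{1+\omega}2$, and they are independent of $g$:
$$P(\mathcal Sw_\sigma=g\,|\,g)=\Big(\frac{1+\omega}2\Big)^{n-|g|}\Big(\frac{1-\omega}2\Big)^{|g|},\qquad\pi(w)\le\Big(\frac{1+\omega}2\Big)^n,\tag{13}$$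
with $0^0=1$. Next, $u(w_\beta)$ is a sum of $11\mathsf k$ independent uniform unit vectors, independent of the other terms. A character of weight $j$ has mean $1-\frac{2j}n$ on a unit vector, and $|1-\frac{2j}n|\le e^{-2\min(j,n-j)/n}$. So Fourier inversion gives
$$\pi(w)\le\max_vP(u(w_\beta)=v)\le2^{-n}\sum_j\binom nj\Big|1-\frac{2j}n\Big|^{11\mathsf k}\le2\Big(\frac{1+e^{-22\mathsf k/n}}2\Big)^n.\tag{14}$$

Let $\delta_1=p^{-2}$ and $\gamma_0=\delta_1/220$. Every $w\ne0$ belongs to one of the five classes below: if $\gamma_0\le\gamma\le1-\gamma_0$, to (B) or (C); if $\gamma<\gamma_0$, to (A) or (D); if $\gamma>1-\gamma_0$, to (E). We bound the contribution of each class to (11).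

**Class (A): $11|w|\le\delta_1n$.** Here hypercontractivity (K2) controls the mass, and $\pi$ must be a high power of $|w|/n$. Let $s=|w|=l+\mathsf k$ and $D=11s$. Expose one at a time the $D$ points making up $g$: the $l$ images under each $P_s$ and the $11\mathsf k$ uniform points. If a new point falls on a position currently covered an odd number of times, call this a collision. Given the past, a new point is uniform on at least $n-l$ positions, and fewer than $D$ positions are covered, so a collision has probability at most $\frac D{n-l}\le\frac{2D}n$. A collision lowers the weight by one, and any other point raises it by one, so $|g|=D-2c$ with $c$ the number of collisions, and $P(|g|=D-2c)\le\binom Dc(\frac{2D}n)^c\le(\frac{2eD^2}{cn})^c$, read as $1$ for $c=0$; likewise $(D/c)^c=1$ for $c=0$. By Bernoulli's inequality $\frac{1-\omega}2\le\frac{pl}n\le\frac{pD}n\le p\delta_1\le1$. With (13) and $D-2c\ge\frac D2-c\ge0$,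
$$\pi(w)\le\sum_{c\le D/2}\Big(\frac{2eD^2}{cn}\Big)^c\Big(\frac{pD}n\Big)^{D-2c}\le\sum_{c\le D/2}\Big(\frac Dc\Big)^c\Big(\frac{2eD}n\Big)^c\Big(\frac{pD}n\Big)^{D/2-c}.$$
Since $2e\le p$, each summand is at most $(D/c)^c(\frac{pD}n)^{D/2}$. Since $(D/c)^c\le e^{D/e}$, there are at most $2^D$ summands, and $4e^{2/e}<9$,
$$\pi(w)\le2^De^{D/e}\Big(\frac{pD}n\Big)^{D/2}\le\Big(\frac{9pD}n\Big)^{D/2}=\Big(\frac{99ps}n\Big)^{5.5s}.$$
With (K2) and $N\le2n$, the contribution of (A) is at most $4^{k+1}\sum_s\big[X(s/n)^{4.5}\big]^s$ with $X=8(99p)^{5.5}$, over $1\le s\le\delta_1n/11$. On this range $X(s/n)^{4.5}\le88(9p)^{5.5}\delta_1^{4.5}=88\cdot9^{5.5}p^{-3.5}<\frac12$ (it is about $0.14$). The term $s=1$ is $Xn^{-4.5}$, the terms $2\le s\le\sqrt n$ are at most $(Xn^{-2.25})^s$, and the terms $s>\sqrt n$ are at most $2^{-s}$. So for $n$ large the contribution is at most $4^{k+1}n^{-4}$.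

**Class (B): $|l-\frac n2|\le n^{7/8}$.** These are the typical $w$. Here $\omega\le(2n^{-1/8})^{200}=2^{200}n^{-25}$, so by (13) $\pi(w)\le2^{-n}e^{n\omega}\le2\cdot2^{-n}$ for $n$ large. By (K1) the contribution is at most $2\cdot2^{-n}(1+e^{-t})^N=2^{k+1}\big(\frac{1+e^{-t}}2\big)^N$.

**Class (C): $\gamma_0\le\gamma\le1-\gamma_0$ and $|\gamma-\frac12|>n^{-1/8}$.** Here we count the $w_\sigma$ and use (K3) for each. By (13) and $\binom nl\le2^{nh(\gamma)}$ the contribution is at most $\sum_l2^k\Lambda2^{nE}$, with $E=h(\gamma)+\log_2\frac{1+x^p}2$ and $x=|1-2\gamma|>2n^{-1/8}$. As $E$ is symmetric under $\gamma\mapsto1-\gamma$, let $\gamma\le\frac12$.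

If $x^{p-2}\le\frac14$: from $1-h(\gamma)\ge\frac{x^2}{2\ln2}$ (Pinsker) and $\log_2(1+x^p)\le\frac{x^p}{\ln2}\le\frac{x^2}{4\ln2}$ we get $E\le-\frac{x^2}{4\ln2}$, so $2^{nE}\le e^{-nx^2/4}\le e^{-n^{3/4}}$.

If $x^{p-2}>\frac14$: then $2\gamma=1-x\le\frac{\ln4}{198}$, so $2\gamma p\le1.6$. As $x\le e^{-2\gamma}$, and $1-e^{-v}\ge0.49\cdot2\cdot\frac v2$ for $0\le v\le1.6$ (the ratio $(1-e^{-v})/v$ is decreasing and exceeds $0.49$ at $1.6$), $\frac{1-x^p}2\ge\frac{1-e^{-2\gamma p}}2\ge0.49\gamma p$, and so $\log_2\frac{1+x^p}2\le-\frac{0.49}{\ln2}\gamma p\le-0.7\gamma p$. With $h(\gamma)\le\gamma\log_2\frac e\gamma$ and $\log_2\frac e{\gamma_0}<25<0.35p$ we get $E\le-0.35p\gamma\le-0.35p\gamma_0$.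

As $\ln\Lambda=O(N^{0.7}\ln N)=o(n^{3/4})$, for $n$ large the contribution is at most $n^{-5}$.

**Class (D): not (A), and $l<\gamma_0n$.** Now $w_\beta$ is large and we use (14). We have $11\mathsf k>\delta_1n-11\gamma_0n=0.95\delta_1n$. By (14), (K3) and $\binom nl\le2^{nh(\gamma_0)}$, the contribution is at most
$$2(n+1)\,2^k\Lambda\,2^{n[h(\gamma_0)+\log_2((1+e^{-1.9\delta_1})/2)]}.$$
Here $h(\gamma_0)\le\gamma_0\log_2\frac e{\gamma_0}\le\frac{\delta_1}{220}\cdot25<0.12\delta_1$. Since $\frac{1+e^{-v}}2\le1-\frac v4$ for $0\le v\le1$ (by convexity it suffices to check $v=0$ and $v=1$), the logarithm is at most $-0.36\cdot1.9\delta_1<-0.6\delta_1$. So the contribution is exponentially small in $n$.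

**Class (E): $l>(1-\gamma_0)n$.** The part with $11\mathsf k\ge0.95\delta_1n$ is bounded as in (D), by symmetry of binomial coefficients. Otherwise, $11$ being odd, $\sum_{s=1}^{11}P_sw_\sigma=\mathbf 1+\sum_sP_s(\mathbf 1+w_\sigma)$, so $|g|\ge n-11\gamma_0n-0.95\delta_1n\ge0.99n$. As $p$ is even, $\omega\ge(1-2\gamma_0)^p\ge1-2p\gamma_0$, so $\frac{1-\omega}2\le p\gamma_0<2^{-15}$. By (13) $\pi(w)\le2^{-14n}$, and by (K3) the contribution is at most $2^n2^k\Lambda2^{-14n}$, exponentially small.

Altogether, for $n$ large and all $t\ge0$,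
$$\Delta(t)\le4^{k+2}n^{-4}+2^{k+1}\Big(\frac{1+e^{-t}}2\Big)^N.\tag{15}$$

## From Fourier mass to Wasserstein distance, and the bijection

**Step 22: smoothing.** The bound (15) is useless at $t=0$, so both laws are first smoothed by noise of total size $O(k)$. Let $P_t$ be the noise operator with multipliers $e^{-t|S|}$; it flips each coordinate independently with probability $\frac{1-e^{-t}}2$. Let $t_0=4(k+1)/N$, which is at most $1$ for $n$ large. Then
$$W_1(\nu,P_{t_0}\nu)+W_1(\mu',P_{t_0}\mu')\le N(1-e^{-t_0})\le4(k+1).$$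

**Step 23: a bound for the smoothed distance.** Let $q$ be the density of $\nu-\mu'$ with respect to the uniform measure, so $\hat q(S)=\hat\nu(S)-\hat\mu'(S)$ and $\hat q(\emptyset)=0$. Let $D_jf=\frac12(f|_{x_j=1}-f|_{x_j=-1})$ and let $L$ have multipliers $|S|$. Since $D_jf=\sum_{S\ni j}\hat f(S)\chi_{S\setminus j}$, we have $\langle f,Lg\rangle=\sum_j\mathbb E[D_jf\,D_jg]$ in $L^2$ of the uniform measure. For $f$ 1-Lipschitz, $|D_jf|\le\frac12$. As $\frac d{dt}P_tq=-LP_tq$ and $P_tq\to0$ as $t\to\infty$, Cauchy–Schwarz gives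
$$\langle f,P_{t_0}q\rangle=\int_{t_0}^\infty\sum_j\mathbb E[D_jf\,D_jP_tq]\,dt\le\frac{\sqrt N}2\int_{t_0}^\infty\Big(\sum_S|S|e^{-2t|S|}\hat q(S)^2\Big)^{1/2}dt .$$
The right side does not depend on $f$, so by Kantorovich–Rubinstein it bounds $W_1(P_{t_0}\nu,P_{t_0}\mu')$. Use $|S|e^{-t|S|}\le\frac1{et}$, take expectations over $\Theta,y_0$, and apply Jensen; with Step 22,
$$\mathbb E_{\Theta,y_0}W_1(\nu,\mu')\le4(k+1)+\frac{\sqrt N}2\int_{t_0}^\infty(et)^{-1/2}\Delta(t)^{1/2}\,dt.\tag{16}$$

**Step 24: the integral is at most $3$.** For $t\le1$, $\frac{1+e^{-t}}2\le1-\frac t4\le e^{-t/4}$. So on $[t_0,1]$, by (15),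
$$\Delta(t)^{1/2}\le2^{k+2}n^{-2}+2^{(k+1)/2}e^{-Nt/8}\le2^{k+2}n^{-2}+e^{-N(t-t_0)/8},$$
because $Nt_0/8=\frac{k+1}2$ and $2^{(k+1)/2}e^{-(k+1)/2}\le1$. The second term contributes at most
$$\frac{\sqrt N}2\int_0^\infty(es)^{-1/2}e^{-Ns/8}\,ds=\frac12\sqrt{\frac{8\pi}e}<2$$
(put $s=t-t_0$ and use $t\ge s$), and the first contributes $O(\sqrt N\,2^kn^{-2})=o(1)$. For $t\ge1$, (12) gives $\Delta(t)\le e^{-(t-1)}\Delta(1)$ with $\Delta(1)\le4^{k+2}n^{-4}+2^{k+1}e^{-N/4}$, and $\sqrt N\,\Delta(1)^{1/2}=o(1)$. So for $n$ large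
$$\mathbb E_{\Theta,y_0}W_1(\nu,\mu')\le4(k+1)+3\le11k .$$

**Step 25: fixing $\Theta$ and $y_0$.** We need one choice that is good for law and stretch at once. Let $\mathsf X=W_1(\nu,\mu')$ and $\mathsf Y=\sum_i\mathbb E_x\mathsf{dist}(\Gamma(x),\Gamma(x+e_i))$. By the last bound and (10), $\mathbb E\big[\frac{\mathsf X}{22k}+\frac{\mathsf Y}{422(2C_1kN+1)}\big]\le\frac12+\frac12=1$. So for some $\Theta,y_0$ the bracket is at most $1$. Then, with $N\le2n$,
$$W_1(\nu,\mu')\le22k,\qquad\mathsf{avgStretch}(\Gamma)=\frac{\mathsf Y}n\le\frac{422(2C_1kN+1)}n\le C_2k,$$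
with $C_2$ absolute. Fix them. By (i), $W_1(\nu,\mu_A)\le22k+1\le23k$.

**Step 26: rounding.** By Lemma 1 there is a bijection $\phi:\{0,1\}^n\to A$ with
$$\mathsf{avgStretch}(\phi)\le C_2k+2\cdot23k=C_2k+46k=:Ck .$$
This proves the Theorem. $\blacksquare$

For $k=1$, every set $A\subset\{0,1\}^{n+1}$ of density $\frac12$ admits a bijection from $\{0,1\}^n$ of average stretch at most an absolute constant, so no sets $A_n$ force the average stretch to be $\omega(1)$.
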